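# A symmetric polynomial from an asymmetric sum over set partitions

## 1. A sum that favors the smallest element

Let $S=\{1,\dots,n\}$, and let $z_1,\dots,z_n,q,t,r$ be indeterminates. We study a polynomial $EC_n$, taken from Kyungyong Lee's "Strong sign-coherency of certain symmetric polynomials, with application to cluster algebras", arXiv:1008.2194 (2010). It is a sum over all set partitions of $S$, and the question is whether it is symmetric in $z_1,\dots,z_n$.

**Blocks and their order.** For a finite set $I$ of indices put $\sigma(I)=\sum_{i\in I}z_i$, with $\sigma(\emptyset)=0$. The blocks of a partition $P=S_1\sqcup\dots\sqcup S_k$ are always indexed so that $\min S_1<\dots<\min S_k$, and $|P|=k$. Define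
$$d(j,i)=|S_j|\,\sigma(S_i)-|S_i|\,\sigma(S_j).$$

**Weight of a block.** Let $T:\{1,\dots,m\}\to\mathbb N$ be strictly increasing. Put $e(T)=1$ if $m=1$, and otherwise
$$e(T)=\frac1{m!}\sum_{(p_2,\dots,p_m)}\ \prod_{i=1}^{m-1}\Big(r\big(z_{T(1)}+z_{T(p_2)}+\dots+z_{T(p_i)}-i\,z_{T(p_{i+1})}\big)-i\Big),\tag{1}$$
summed over all permutations $(p_2,\dots,p_m)$ of $\{2,\dots,m\}$; for $i=1$ the sum $z_{T(1)}+z_{T(p_2)}+\dots+z_{T(p_i)}$ is just $z_{T(1)}$. A block $\{v_1<\dots<v_m\}$ has weight $e(T)$ with $T(i)=v_i$. Put $e(P)=\prod_j e(S_j)$.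

**The polynomial.**
$$EC_n(Z;q,t,r)=n!\sum_{P}e(P)\prod_{j=1}^{|P|}\Big(-|S_j|\,q+t\,\sigma(S_j)-r\sum_{i=1}^{j-1}d(j,i)\Big).\tag{2}$$

Two examples of weights:
$$e(\{1,2\})=\tfrac12\big(r(z_1-z_2)-1\big),$$
$$e(\{1,2,3\})=\tfrac16\Big[\big(r(z_1-z_2)-1\big)\big(r(z_1+z_2-2z_3)-2\big)+\big(r(z_1-z_3)-1\big)\big(r(z_1+z_3-2z_2)-2\big)\Big].$$
And an example of a summand: for $n=3$ and $P=\{1,3\}\sqcup\{2\}$ we have $S_1=\{1,3\}$, $S_2=\{2\}$, $d(2,1)=z_1+z_3-2z_2$, and $P$ contributes
$$3!\cdot\tfrac12\big(r(z_1-z_3)-1\big)\cdot\big(-2q+t(z_1+z_3)\big)\cdot\big(-q+tz_2-r(z_1+z_3-2z_2)\big).$$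

The natural first guess is **no**. The order of the indices enters everywhere: $e$ singles out the smallest element of each block, the blocks are ordered by their smallest elements, and $d(j,i)$ is antisymmetric. Nothing in (2) looks invariant under exchanging $z_1$ and $z_2$. Let us test the guess.

For $n=1$ we get $EC_1=-q+tz_1$, which tells us nothing. For $n=2$ there are two partitions. The one-block partition contributes
$$\big(r(z_1-z_2)-1\big)\big(t(z_1+z_2)-2q\big)=tr(z_1^2-z_2^2)-2qr(z_1-z_2)-t(z_1+z_2)+2q ,$$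
and the partition $\{1\}\sqcup\{2\}$ contributes
$$2(-q+tz_1)\big(-q+tz_2-r(z_1-z_2)\big)=2q^2-2qt(z_1+z_2)+2qr(z_1-z_2)+2t^2z_1z_2-2trz_1^2+2trz_1z_2 .$$
Neither is symmetric. But the antisymmetric part of the first is $tr(z_1^2-z_2^2)-2qr(z_1-z_2)$. Since $-2trz_1^2=-tr(z_1^2+z_2^2)-tr(z_1^2-z_2^2)$, the antisymmetric part of the second is exactly the negative of this. The sum is
$$EC_2=-tr(z_1^2+z_2^2)+(2t^2+2tr)z_1z_2-(2qt+t)(z_1+z_2)+2q^2+2q ,$$
which is symmetric. So the asymmetries of *different* partitions cancel each other. The pieces with a fixed number of blocks are not symmetric, and we cannot hope to argue piece by piece.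

One more easy case is $r=0$. Then each of the $(m-1)!$ products in (1) is $(-1)^{m-1}(m-1)!$, the $d$'s disappear, and
$$EC_n|_{r=0}=n!\sum_P\prod_j\frac{(-1)^{|S_j|-1}(|S_j|-1)!}{|S_j|}\big(t\sigma(S_j)-|S_j|q\big),$$
visibly symmetric. All the difficulty comes from $r$. The problem records that symmetry is known to hold for $n\le7$. In fact the first guess is wrong for every $n$.

## 2. A generating function, a closed form, and the admissible constants

Write $a^{\overline m}=a(a+1)\cdots(a+m-1)$, and let $[\,\cdot\,]$ denote extraction of a coefficient.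

**Theorem 1.** Let $\tau_1,\dots,\tau_n$ be new variables and $N=\tau_1+\dots+\tau_n$. Then
$$\frac{EC_n}{n!}=[\tau_1\tau_2\cdots\tau_n]\;(1+N)^{-q}\Big(\frac{N}{\sum_i\tau_i(1+N)^{-rz_i}}\Big)^{t/r}.\tag{3}$$
Hence $EC_n$ is a symmetric polynomial in $z_1,\dots,z_n$ for every $n\ge1$.

**Theorem 2.**
$$EC_n=(-1)^n\sum_{I\subseteq\{1,\dots,n\}}(-1)^{|I|}\Big(\prod_{\substack{0\le k\le n\\ k\ne|I|}}\big(\tfrac tr+k\big)\Big)\prod_{k=0}^{n-1}\big(q+r\sigma(I)+k\big).\tag{4}$$
In particular $EC_n$ has integer coefficients.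

**Theorem 3.** Let $c=(c_1,c_2,\dots)$ be constants in a field $F$ of characteristic $0$. Let $EC_n^c$ be defined like $EC_n$, but with the factors in (1) replaced by $r\big(z_{T(1)}+z_{T(p_2)}+\dots+z_{T(p_i)}-i\,z_{T(p_{i+1})}\big)-c_i$. Let $N_0\ge2$. Then $EC_n^c$ is symmetric for all $n\le N_0$ if and only if $c_i=i\,c_1$ for $1\le i\le N_0-1$. So $EC_n^c$ is symmetric for all $n$ if and only if $c_i=i\,c_1$ for all $i$.

The series in (3) needs a word of explanation. Put
$$f_i(v)=\frac{1-(1+v)^{-rz_i}}{v},$$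
a power series in $v$. Then
$$\sum_i\tau_i(1+N)^{-rz_i}=N-\sum_i\tau_iNf_i(N)=N\Big(1-\sum_i\tau_if_i(N)\Big).$$
So the base of the power in (3) is $\big(1-\sum_i\tau_if_i(N)\big)^{-1}$, a power series in the $\tau_i$ with constant term $1$, and its $t/r$-th power is given by the binomial series.

For $n=1$ the series in (3) is $(1+\tau_1)^{-q+tz_1}$, whose $\tau_1$-coefficient is $-q+tz_1=EC_1$.

## 3. Peeling off one block, and the swap argument

To see where symmetry could come from, we remove the first block. For a finite $S\subseteq\{1,\dots,n\}$ let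
$$B_S(q,t)=\sum_{P=S_1\sqcup\dots\sqcup S_k}e(P)\prod_{j=1}^k\Big(-|S_j|q+t\sigma(S_j)-r\sum_{i<j}d(j,i)\Big),\qquad B_\emptyset=1,$$
summed over the partitions of $S$. Then $EC_n=n!\,B_{\{1,\dots,n\}}(q,t)$. We regard $B_S$ as a polynomial in its two arguments, with coefficients in $\mathbb Q[r,z_1,\dots,z_n]$.

For any $a$ in a set $M$ with $|M|=m$ let
$$e_a(M)=\frac1{m!}\sum_{(b_2,\dots,b_m)}\prod_{i=1}^{m-1}\big(r(z_a+z_{b_2}+\dots+z_{b_i}-i\,z_{b_{i+1}})-i\big),$$
summed over all orderings of $M\setminus\{a\}$. The weight of a block $S_1$ is then $e_{\min S_1}(S_1)$.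

In a partition of $S\ne\emptyset$, the first block is the one that contains $\min S$. For $j\ge2$, splitting off the term $i=1$ in the $j$-th factor gives
$$-|S_j|q+t\sigma(S_j)-r\big(|S_j|\sigma(S_1)-|S_1|\sigma(S_j)\big)-r\sum_{2\le i<j}d(j,i)$$
$$=-|S_j|\big(q+r\sigma(S_1)\big)+\big(t+r|S_1|\big)\sigma(S_j)-r\sum_{2\le i<j}d(j,i).$$
So the remaining blocks see the same formula with shifted parameters. With $a=\min S$,
$$B_S(q,t)=\sum_{a\in S_1\subseteq S}e_a(S_1)\,\big(t\sigma(S_1)-q|S_1|\big)\,B_{S\setminus S_1}\big(q+r\sigma(S_1),\,t+r|S_1|\big).\tag{5}$$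

The right side of (5) makes sense for *every* $a\in S$; call it $F_a(S)$. Suppose we knew $B_S=F_a(S)$ for every $S$ and every $a\in S$. Then symmetry would follow. Let a permutation $\pi$ act by $z_i\mapsto z_{\pi(i)}$, so that $\pi e_a(S_1)=e_{\pi(a)}(\pi(S_1))$. By induction on $|S|$, applying $\pi$ to $B_S=F_a(S)$ gives $\pi B_S=F_{\pi(a)}(\pi(S))=B_{\pi(S)}$. For $S=\{1,\dots,n\}$ this is symmetry.

So a sensible person tries to prove $F_a(S)=F_b(S)$ by induction on $|S|$. Write $w(M)=t\sigma(M)-q|M|$ and $\delta(M_1,M_2)=|M_2|\sigma(M_1)-|M_1|\sigma(M_2)$, which is antisymmetric. Assume $B_T=F_c(T)$ for all proper subsets $T$ of $S$ and all $c\in T$. In $F_a(S)$, either $b\in S_1$, or we may expand $B_{S\setminus S_1}$ at the element $b$, with block $S_2\ni b$. This produces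
$$e_a(S_1)e_b(S_2)\,w(S_1)\big(w(S_2)-r\delta(S_1,S_2)\big)\,B_{S\setminus M}\big(q+r\sigma(M),t+r|M|\big),\qquad M=S_1\sqcup S_2 .$$
In $F_b(S)$ the same pair of blocks occurs in the other order, with $w(S_2)\big(w(S_1)+r\delta(S_1,S_2)\big)$ in place of $w(S_1)\big(w(S_2)-r\delta(S_1,S_2)\big)$. The difference is $-r\delta(S_1,S_2)\big(w(S_1)+w(S_2)\big)=-r\delta(S_1,S_2)\,w(M)$. Collecting by $M$,
$$F_a(S)-F_b(S)=\sum_{a,b\in M\subseteq S}w(M)\,B_{S\setminus M}\big(q+r\sigma(M),t+r|M|\big)\,\Delta_{ab}(M),$$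
$$\Delta_{ab}(M)=e_a(M)-e_b(M)-r\sum_{\substack{M=M_1\sqcup M_2\\ a\in M_1,\ b\in M_2}}e_a(M_1)\,e_b(M_2)\,\delta(M_1,M_2).\tag{6}$$

So everything follows if $\Delta_{ab}(M)=0$ for all $M$. This is an identity about the weights alone: $q$ and $t$ are gone. For $|M|=2$, both $e_1-e_2$ and $r\delta(\{1\},\{2\})$ equal $r(z_1-z_2)$. For $M=\{1,2,3\}$, put $\zeta_i=rz_i$. Then
$$6e_1(M)=(\zeta_1-\zeta_2-1)(\zeta_1+\zeta_2-2\zeta_3-2)+(\zeta_1-\zeta_3-1)(\zeta_1+\zeta_3-2\zeta_2-2),$$
and $6e_2(M)$ arises by exchanging $\zeta_1$ and $\zeta_2$. The first products differ by $2(\zeta_1-\zeta_2)(\zeta_1+\zeta_2-2\zeta_3-2)$. The second product in $6e_1$ expands to $\zeta_1^2-\zeta_3^2-2\zeta_1\zeta_2+2\zeta_2\zeta_3-3\zeta_1+2\zeta_2+\zeta_3+2$, so the second products differ by $(\zeta_1-\zeta_2)(\zeta_1+\zeta_2-2\zeta_3-5)$. Altogether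
$$e_1(M)-e_2(M)=\tfrac12(\zeta_1-\zeta_2)(\zeta_1+\zeta_2-2\zeta_3-3).$$
The sum in (6), with its factor $r$, has the two terms $M_1=\{1\}$ and $M_1=\{1,3\}$:
$$\tfrac12(\zeta_2-\zeta_3-1)(2\zeta_1-\zeta_2-\zeta_3)+\tfrac12(\zeta_1-\zeta_3-1)(\zeta_1+\zeta_3-2\zeta_2)$$
$$=\tfrac12\big(\zeta_1^2-\zeta_2^2-2\zeta_1\zeta_3+2\zeta_2\zeta_3-3\zeta_1+3\zeta_2\big)=\tfrac12(\zeta_1-\zeta_2)(\zeta_1+\zeta_2-2\zeta_3-3).$$
They agree, and by relabeling this covers every $M$ with $|M|\le3$. So $EC_3$ is symmetric, by hand.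

Here the swap argument runs out. It turns the question into $\Delta_{ab}(M)=0$ but offers no handle on it. On one side stand averages over all orderings of $M$ with denominator $m!$; on the other, products of two averages with denominators $m_1!\,m_2!$. Already for $|M|=3$ nothing matched term by term, and the two sides met only after full expansion. We need to control the weights $e_a(M)$ for all $M$ simultaneously.

## 4. Two differential equations instead of infinitely many shifts

This section is motivation; the proof starts in Section 5.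

Put $t=r\alpha$, $q=r\beta$, and look for a power series $\Gamma(\alpha,\beta)$ in $\tau_1,\dots,\tau_n$ with
$$[\tau_S]\,\Gamma(\alpha,\beta)=B_S(r\beta,r\alpha),\qquad \tau_S:=\prod_{b\in S}\tau_b .$$
The shift in (5) becomes $(\alpha,\beta)\mapsto(\alpha+|S_1|,\beta+\sigma(S_1))$. Requiring (5) at *every* $a$ means that for each $a$, on squarefree monomials $\tau_{S\setminus a}$,
$$\partial_{\tau_a}\Gamma(\alpha,\beta)=\sum_{S_1\ni a}e_a(S_1)\,\tau_{S_1\setminus a}\;r\big(\alpha\sigma(S_1)-\beta|S_1|\big)\;\Gamma\big(\alpha+|S_1|,\beta+\sigma(S_1)\big).\tag{7}$$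
The trouble is the shifts: infinitely many unknown series are linked. They would collapse if $\Gamma$ were multiplicative, that is $\Gamma(\alpha,\beta)=G^\alpha E^\beta$. Then $\log\Gamma$ would be linear in $(\alpha,\beta)$, hence in $(q,t)$. We can test this on $\tau_1\tau_2$:
$$[\tau_1\tau_2]\log\Gamma=B_{\{1,2\}}-B_{\{1\}}B_{\{2\}}=\tfrac12EC_2-(q-tz_1)(q-tz_2)=q-t\Big(\tfrac12(z_1+z_2)+\tfrac r2(z_1-z_2)^2\Big).$$
The terms in $q^2$, $qt$, $t^2$ have cancelled: this is linear.

Assume $\Gamma=G^\alpha E^\beta$. A shift by $(m,\sigma)$ multiplies $\Gamma$ by $G^mE^\sigma$. Divide (7) by $\Gamma$ and compare the coefficients of $\alpha$ and of $\beta$. With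
$$\theta_a(x,y)=\sum_{S_1\ni a}e_a(S_1)\,\tau_{S_1\setminus a}\,x^{|S_1|}e^{\sigma(S_1)y}+(\text{other monomials in }\tau)$$
we need only
$$\partial_{\tau_a}\log G=r\,(\partial_y\theta_a)(G,\log E),\qquad \partial_{\tau_a}\log E=-r\,(x\partial_x\theta_a)(G,\log E).\tag{8}$$

What might $E$ be? The $q$-part of $\log\Gamma$ found so far, $-q(\tau_1+\tau_2)+q\tau_1\tau_2$, agrees on squarefree monomials with $-q\log(1+N)$. So we try $E=(1+N)^{-r}$. To find $G$ we first need $\theta_a$ in closed form. After that, (8) will hand us $G$.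

## 5. Summing the block weights

Fix $n$. Let $K=\mathbb Q(q,t,r,z_1,\dots,z_n)$, $K'=K(\tau_1,\dots,\tau_n)$, $\mathcal R=K'[[x,y]]$. We use the following textbook facts on formal power series in characteristic $0$.

- If $g$ has zero constant term, then $f(g)$ is defined for every one-variable power series $f$. So are $\log(1+g)$ and $(1+g)^\alpha=\sum_k\binom\alpha kg^k$ for $\alpha\in K$, with the usual laws.
- If $g_1,g_2\in xK'[[x]]$, there is a unique continuous $K'$-algebra homomorphism $K'[[x,y]]\to K'[[x]]$ with $x\mapsto g_1$, $y\mapsto g_2$. It commutes with convergent sums and with composition $f\mapsto f(g)$.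
- A continuous derivation $\delta$ that kills the coefficients of $f$ satisfies $\delta(f(g))=f'(g)\,\delta g$. If $\delta$ acts on the coefficients as well, then $\delta(f(g))=(\delta f)(g)+f'(g)\,\delta g$, with $\delta f$ taken coefficientwise.

Let $D=x\partial_x$, $\partial=\partial_y$, let a prime denote $\partial_y$, and let $\partial_a=\partial/\partial\tau_a$ act on coefficients. Put
$$h(y)=\sum_i\tau_ie^{z_iy},\qquad V=x\,h(y),\qquad X_a=xe^{z_ay}.$$
Since $h(0)=N\neq0$ in the field $K'$, the series $h$ is invertible in $K'[[y]]$.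

**Step 1: an operator that produces the weights.** The aim is to generate the products in $e_a(M)$ by iterating one derivation. Let
$$A=r(V\partial-V'D)-VD .$$
Since $\partial$ and $D$ act on $x^me^{\sigma y}$ as multiplication by $\sigma$ and by $m$,
$$A\big(x^me^{\sigma y}\big)=\sum_i\tau_i\big(r(\sigma-mz_i)-m\big)\,x^{m+1}e^{(\sigma+z_i)y}.$$
When $x^me^{\sigma y}$ comes from indices $a,b_2,\dots,b_m$, so that $\sigma=z_a+z_{b_2}+\dots+z_{b_m}$, appending the index $i$ multiplies by exactly the factor in the definition of $e_a$. Starting from $X_a$ and applying $A$ a total of $k$ times,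
$$A^kX_a=\sum_{(b_2,\dots,b_{k+1})}\Big(\prod_{i=1}^{k}\big(r(z_a+z_{b_2}+\dots+z_{b_i}-iz_{b_{i+1}})-i\big)\Big)\tau_{b_2}\cdots\tau_{b_{k+1}}\,x^{k+1}e^{(z_a+z_{b_2}+\dots+z_{b_{k+1}})y},\tag{9}$$
over all $(b_2,\dots,b_{k+1})\in\{1,\dots,n\}^k$, repetitions allowed. Define
$$\theta_a=\sum_{k\ge0}\frac{A^kX_a}{(k+1)!}.$$
It converges because $A$ raises the $x$-degree by $1$. Let $a\in S_1$ and $|S_1|=m$. The monomial $\tau_{S_1\setminus a}$ occurs in (9) only for $k=m-1$ and only from the orderings of $S_1\setminus\{a\}$. So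
$$\text{the coefficient of }\tau_{S_1\setminus a}\text{ in }\theta_a\text{ is }\;e_a(S_1)\,x^{m}e^{\sigma(S_1)y}.\tag{10}$$

As a small example take $n=1$. Then $A(x^me^{mz_1y})=-m\,\tau_1x^{m+1}e^{(m+1)z_1y}$, so $A^kX_1=(-1)^kk!\,\tau_1^kX_1^{k+1}$ and $\theta_1=\sum_k(-1)^k\tau_1^kX_1^{k+1}/(k+1)=\tau_1^{-1}\log(1+V)$.

**Step 2: the closed form of $\theta_a$.** The purpose is to sum the series. Since $\frac1{(k+1)!}=\int_0^1\frac{s^k}{k!}\,ds$, the series is formally $\int_0^1e^{sA}X_a\,ds$, so we want the flow of $A$. It is simple in the coordinates $(y,V)$ rather than $(x,y)$. From $DV=V$ and $\partial V=V'$,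
$$Ay=rV,\qquad AV=r(VV'-V'V)-V^2=-V^2.$$

**Lemma 1.** Let $u=e^{z_ay}/h\in K'[[y]]$, let $U\in K'[[y]]$ satisfy $U'=u$, and let $w=y+r\log(1+V)$. Then
$$\theta_a=\frac1r\big(U(w)-U(y)\big).$$

*Proof.* In $\mathcal R[[s]]$ put
$$w_s=y+r\log(1+sV),\qquad V_s=\frac{V}{1+sV},$$
and extend $A$ $s$-linearly. Then
$$\frac{dw_s}{ds}=rV_s,\qquad A w_s=rV+\frac{rs\cdot(-V^2)}{1+sV}=\frac{rV}{1+sV}=rV_s,$$
$$\frac{dV_s}{ds}=-\frac{V^2}{(1+sV)^2}=-V_s^2,\qquad AV_s=\frac{AV}{(1+sV)^2}=-V_s^2 .$$
So $\frac d{ds}$ and $A$ agree on $w_s$ and on $V_s$. Both are derivations that kill $K'$, so by the chain and Leibniz rules they agree on $\xi(s)=u(w_s)V_s$, that is, $\frac{d\xi}{ds}=A\xi$. Moreover $\xi(0)=u(y)V=\frac{e^{z_ay}}{h}\,xh=X_a$. Comparing coefficients of powers of $s$ gives $\xi(s)=\sum_ks^kA^kX_a/k!$.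

Now let $f(s)=\frac1r\big(U(w_s)-U(y)\big)$. Then $f(0)=0$ and $\frac{df}{ds}=\frac1r\,u(w_s)\,rV_s=\xi(s)$, so
$$f(s)=\sum_{k\ge0}\frac{s^{k+1}A^kX_a}{(k+1)!}.$$
Finally, set $s=1$. In $\log(1+sV)$ the coefficient of $s^k$ is divisible by $V^k$, hence by $x^k$. So $w_s$ and $f(s)$ lie in the subring of series $\sum g_ks^k$ with $g_k\in x^k\mathcal R$. On this subring $s\mapsto1$ is a well-defined continuous homomorphism that sends $w_s$ to $w$. The two expressions for $f(s)$ become the two sides of the lemma. $\square$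

In the example $n=1$ we have $u=1/\tau_1$ and $U=y/\tau_1$, and the lemma gives $\theta_1=\tau_1^{-1}\log(1+V)$ again.

For later use, the chain rule with $Dw=\frac{rV}{1+V}$, $\partial w=1+\frac{rV'}{1+V}$ and $V'=V\frac{h'}{h}(y)$ yields
$$D\theta_a=u(w)\,\frac V{1+V},\qquad r\,\partial\theta_a=u(w)\Big(1+\frac{rV}{1+V}\cdot\frac{h'}h(y)\Big)-u(y).\tag{11}$$

## 6. Solving the two equations

Return for a moment to (8) with $\log E=-r\log(1+N)$. The second equation asks that $D\theta_a$, evaluated at $x=G$ and $y=-r\log(1+N)$, be $\frac1{1+N}$. By (11), $D\theta_a=u(w)\frac V{1+V}$ with $V=xh(y)$ and $w=y+r\log(1+V)$. Choose $G$ so that $V$ becomes $N$, that is, $G\,h(-r\log(1+N))=N$. Then $w$ becomes $0$, and $u(0)\frac N{1+N}=\frac1N\cdot\frac N{1+N}=\frac1{1+N}$, as wanted. So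
$$G=\frac N{h(-r\log(1+N))}=\frac N{\sum_i\tau_i(1+N)^{-rz_i}} .$$
This is the base in (3). Now we do this rigorously, keeping $x$ as a grading variable so that all series converge.

**Step 3: the series $\Gamma$ and the substitution $\Phi$.** Here we set up objects for which shifts of the parameters become products. Put $\ell=\log(1+xN)$, and for $\alpha,\beta\in K$
$$\Gamma(\alpha,\beta)=(1+xN)^{-r\beta}\Big(\frac N{h(-r\ell)}\Big)^{\alpha},\qquad h(-r\ell)=\sum_i\tau_i(1+xN)^{-rz_i}.$$
With $f_i$ from Section 2, $N-h(-r\ell)=\sum_i\tau_i\,xN\,f_i(xN)$, so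
$$\Gamma(\alpha,\beta)=(1+xN)^{-r\beta}\Big(1-\sum_ix\tau_if_i(xN)\Big)^{-\alpha}.\tag{12}$$
Thus $\Gamma(\alpha,\beta)$ is a power series in $x\tau_1,\dots,x\tau_n$ over $K$ with constant term $1$. In particular it lies in $1+xK[\tau_1,\dots,\tau_n][[x]]$. Clearly
$$\Gamma(\alpha,\beta)\,\Gamma(\alpha',\beta')=\Gamma(\alpha+\alpha',\beta+\beta').\tag{13}$$
Let $\Phi:K'[[x,y]]\to K'[[x]]$ be the continuous $K'$-algebra homomorphism with
$$\Phi(x)=x\,\frac N{h(-r\ell)},\qquad\Phi(y)=-r\ell ;$$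
both images lie in $xK'[[x]]$. Then
$$\Phi(V)=x\frac N{h(-r\ell)}\,h(-r\ell)=xN,\qquad\Phi(w)=-r\ell+r\log(1+xN)=0,\qquad \Phi\big(x^me^{\sigma y}\big)=x^m\,\Gamma(m,\sigma)\tag{14}$$
for integers $m\ge0$ and $\sigma\in K$; in the last formula $e^{-r\sigma\ell}=(1+xN)^{-r\sigma}$.

**Step 4: the differential equation for $\Gamma$.** This is the rigorous form of (8).

**Lemma 2.** For all $\alpha,\beta\in K$ and all $a$,
$$\partial_a\Gamma(\alpha,\beta)=r\big(\alpha\,\Phi(\partial\theta_a)-\beta\,\Phi(D\theta_a)\big)\,\Gamma(\alpha,\beta).$$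

*Proof.* We compute both sides. Put $\kappa=\frac{h'}h(-r\ell)$. Since $\partial_aN=1$, we have $\partial_a\ell=\frac x{1+xN}$. In $h(-r\ell)$ the variable $\tau_a$ occurs in the coefficients of $h$, where $\partial_ah=e^{z_ay}$, and in $\ell$. So
$$\frac{\partial_a\big(h(-r\ell)\big)}{h(-r\ell)}=\frac{e^{-rz_a\ell}}{h(-r\ell)}-r\,\frac{h'(-r\ell)}{h(-r\ell)}\,\partial_a\ell=u(-r\ell)-r\kappa\,\frac x{1+xN}.$$
Hence
$$\frac{\partial_a\Gamma(\alpha,\beta)}{\Gamma(\alpha,\beta)}=-r\beta\,\frac x{1+xN}+\alpha\Big(\frac1N-u(-r\ell)+r\kappa\,\frac x{1+xN}\Big).$$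
On the other side, apply $\Phi$ to (11), using (14) and $u(\Phi(w))=u(0)=1/h(0)=1/N$:
$$\Phi(D\theta_a)=\frac1N\cdot\frac{xN}{1+xN}=\frac x{1+xN},$$
$$r\,\Phi(\partial\theta_a)=\frac1N\Big(1+\frac{r\,xN}{1+xN}\,\kappa\Big)-u(-r\ell)=\frac1N+r\kappa\,\frac x{1+xN}-u(-r\ell).$$
The combination $\alpha\, r\Phi(\partial\theta_a)-\beta\, r\Phi(D\theta_a)$ is the logarithmic derivative just found. $\square$

## 7. The recursion at every element, and symmetry

**Step 5: from the equation to a recursion for coefficients.** We now read Lemma 2 coefficient by coefficient. By (9), write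
$$\theta_a=\sum_\nu c_\nu\,\tau^{\mu_\nu}x^{m_\nu}e^{\sigma_\nu y},\qquad c_\nu\in K,$$
where each $\tau^{\mu_\nu}$ is a monomial and each $x$-degree contains finitely many terms. On the $\nu$-th term $\partial$ multiplies by $\sigma_\nu$ and $D$ by $m_\nu$. By Lemma 2, (14) and (13),
$$\partial_a\Gamma(\alpha,\beta)=\sum_\nu c_\nu\,\tau^{\mu_\nu}x^{m_\nu}\,r(\alpha\sigma_\nu-\beta m_\nu)\,\Gamma(\alpha+m_\nu,\beta+\sigma_\nu).\tag{15}$$
By (12) this is an identity in $K[\tau_1,\dots,\tau_n][[x]]$, so coefficients of monomials in $x$ and the $\tau_i$ may be compared. For $S\subseteq\{1,\dots,n\}$ let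
$$\Gamma_S(\alpha,\beta)=\big[x^{|S|}\tau_S\big]\,\Gamma(\alpha,\beta)\in K .$$
Let $a\in S$ and compare the coefficients of $x^{|S|}\tau_{S\setminus a}$ in (15). On the left we get $\Gamma_S(\alpha,\beta)$. On the right, $\tau^{\mu_\nu}$ must divide $\tau_{S\setminus a}$, so $\tau^{\mu_\nu}=\tau_{S_1\setminus a}$ for some $S_1$ with $a\in S_1\subseteq S$. By (10) these terms have $m_\nu=|S_1|$, $\sigma_\nu=\sigma(S_1)$ and total coefficient $e_a(S_1)$. What remains to be supplied by $\Gamma(\alpha+m_\nu,\beta+\sigma_\nu)$ is the monomial $x^{|S\setminus S_1|}\tau_{S\setminus S_1}$. Hence, **for every** $a\in S$,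
$$\Gamma_S(\alpha,\beta)=\sum_{a\in S_1\subseteq S}e_a(S_1)\;r\big(\alpha\sigma(S_1)-\beta|S_1|\big)\;\Gamma_{S\setminus S_1}\big(\alpha+|S_1|,\beta+\sigma(S_1)\big).\tag{16}$$

**Step 6: identification with $B_S$.** We show
$$\Gamma_S(\alpha,\beta)=B_S(r\beta,r\alpha)\qquad\text{for all }\alpha,\beta\in K\tag{17}$$
by induction on $|S|$. For $S=\emptyset$ both sides are $1$. For $S\ne\emptyset$ use (16) with $a=\min S$. By the induction hypothesis the last factor is $B_{S\setminus S_1}\big(r\beta+r\sigma(S_1),\,r\alpha+r|S_1|\big)$, and $r(\alpha\sigma(S_1)-\beta|S_1|)=(r\alpha)\sigma(S_1)-(r\beta)|S_1|$. So the right side of (16) is the right side of (5) with $q,t$ replaced by $r\beta,r\alpha$. Since (5) is an identity of polynomials in $q,t$, this substitution is allowed, and (17) follows.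

**Step 7: end of the proof of Theorem 1.** It remains to specialize. Take $S=\{1,\dots,n\}$, $\alpha=t/r$, $\beta=q/r$ in (17):
$$\frac{EC_n}{n!}=B_S(q,t)=\big[x^n\tau_1\cdots\tau_n\big]\,\Gamma\big(\tfrac tr,\tfrac qr\big).$$
By (12), $\Gamma$ is a power series in the products $x\tau_i$. So we may put $x=1$ and extract the coefficient of $\tau_1\cdots\tau_n$ alone. At $x=1$ the series is the one in (3), which proves (3).

Permute the $z_i$ and simultaneously the $\tau_i$ by the same permutation. The series in (3) does not change, since $N$ and $\sum_i\tau_i(1+N)^{-rz_i}$ do not. The monomial $\tau_1\cdots\tau_n$ is invariant under permutations of the $\tau_i$. So its coefficient $EC_n/n!$ is invariant under permutations of the $z_i$. It is a polynomial by definition. $\blacksquare$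

**Remark.** By (16) and (17), recursion (5) holds with *any* $a\in S$. So in the definition "min" may be replaced by an arbitrary choice at every stage: distinguish any $a\in S$, let $S_1$ be its block, use $e_a(S_1)$, and choose a new distinguished element of $S\setminus S_1$ freely. The resulting sum is always $B_S$. This also settles Section 3 in retrospect: for $S=M$ the formula above (6) reads $0=\sum_{M'\subseteq M}w(M')B_{M\setminus M'}(\cdots)\Delta_{ab}(M')$. If $\Delta_{ab}$ vanishes on the smaller sets, then $w(M)\Delta_{ab}(M)=0$, so $\Delta_{ab}(M)=0$.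

## 8. Expanding the generating function

We prove Theorem 2. Write $\rho=t/r$.

**Step 1: extract the squarefree coefficient.** The point is that $N$ is the same for all $i$, so only subsets matter. By Section 2, the series in (3) is
$$(1+N)^{-q}\Big(1-\sum_i\tau_if_i(N)\Big)^{-\rho}=(1+N)^{-q}\sum_{k\ge0}\frac{\rho^{\overline k}}{k!}\Big(\sum_i\tau_if_i(N)\Big)^k .$$
Expand the $k$-th power, treating each $f_i(N)$ as a coefficient. A product of the displayed $\tau_i$'s contributes to $\tau_1\cdots\tau_n$ only if it is $\tau_J=\prod_{i\in J}\tau_i$ with $|J|=k$, and $\tau_J$ comes with coefficient $k!\prod_{i\in J}f_i(N)$. The rest of the monomial, $\prod_{b\notin J}\tau_b$, must come from a power series in $N$. It occurs only in $N^{n-k}$, with coefficient $(n-k)!$. Hence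
$$\frac{EC_n}{n!}=\sum_J\rho^{\overline{|J|}}\,(n-|J|)!\;[N^{n-|J|}]\,(1+N)^{-q}\prod_{i\in J}f_i(N)$$
$$=\sum_J\rho^{\overline{|J|}}\,(n-|J|)!\;[N^n]\,(1+N)^{-q}\prod_{i\in J}\big(1-(1+N)^{-rz_i}\big),$$
where in the second line the denominators $N$ of the $f_i$ have been absorbed.

**Step 2: expand over subsets.** This turns everything into coefficients of powers of $1+N$. We have $\prod_{i\in J}\big(1-(1+N)^{-rz_i}\big)=\sum_{I\subseteq J}(-1)^{|I|}(1+N)^{-r\sigma(I)}$, and $[N^n](1+N)^{-c}=(-1)^nc^{\overline n}/n!$. So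
$$EC_n=(-1)^n\sum_I(-1)^{|I|}\,\big(q+r\sigma(I)\big)^{\overline n}\sum_{J\supseteq I}\rho^{\overline{|J|}}(n-|J|)!\,.$$

**Step 3: the inner sum.** Let $|I|=i$ and $|J|=i+l$. There are $\binom{n-i}l$ such $J$. Also $\rho^{\overline{i+l}}=\rho^{\overline i}(\rho+i)^{\overline l}$ and $(n-i-l)!=1^{\overline{n-i-l}}$. Recall the Vandermonde identity $(a+b)^{\overline m}=\sum_l\binom ml a^{\overline l}\,b^{\overline{m-l}}$. It gives
$$\rho^{\overline i}\sum_l\binom{n-i}l(\rho+i)^{\overline l}\,1^{\overline{n-i-l}}=\rho^{\overline i}\,(\rho+i+1)^{\overline{n-i}}=\prod_{\substack{0\le k\le n\\k\ne i}}(\rho+k).$$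
This is (4).

**Step 4: integrality.** Each product of $n$ factors $\frac tr+k$ becomes an integer polynomial after multiplication by $r^n$. So by (4) $EC_n\in\mathbb Z[Z,q,t,r,r^{-1}]$. By definition $EC_n\in\mathbb Q[Z,q,t,r]$. A Laurent polynomial in both rings has integer coefficients and no negative powers of $r$, so $EC_n\in\mathbb Z[Z,q,t,r]$. $\blacksquare$

Two checks. For $n=1$, (4) gives $-\big[(\rho+1)q-\rho(q+rz_1)\big]=-q+tz_1$. For $n=2$ it gives
$$(\rho+1)(\rho+2)\,q^{\overline2}-\rho(\rho+2)\sum_{i=1}^2(q+rz_i)^{\overline2}+\rho(\rho+1)(q+rz_1+rz_2)^{\overline2}.$$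
Here $q(q+1)$ has coefficient $(\rho^2+3\rho+2)-2(\rho^2+2\rho)+(\rho^2+\rho)=2$. The terms linear in $z$ are $r(2q+1)(z_1+z_2)\big(-\rho^2-2\rho+\rho^2+\rho\big)=-t(2q+1)(z_1+z_2)$. The squares give $-\rho r^2(z_1^2+z_2^2)=-tr(z_1^2+z_2^2)$, and $z_1z_2$ has coefficient $2r^2\rho(\rho+1)=2t^2+2tr$. This is the $EC_2$ of Section 1.

## 9. Which constants keep the symmetry

The constants $-i$ in (1) look arbitrary. Theorem 3 says that, up to scaling, they are forced. Note that $EC_n^c$ involves only $c_1,\dots,c_{n-1}$, since a block of size $m\le n$ uses $c_1,\dots,c_{m-1}$.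

**Step 1: sufficiency, by scaling.** We show: if $c_i=ic_1$ for $i\le n-1$, then $EC_n^c$ is symmetric. First let $c_i=i\gamma$ with an indeterminate $\gamma$. In a block of size $m$, pull $\gamma$ out of each of the $m-1$ factors of its weight and out of the block factor in (2); these are $m$ factors $\gamma$. Over all blocks this gives $\gamma^n$, so
$$EC_n^c(Z;q,t,r)=\gamma^n\,EC_n\big(Z;\tfrac q\gamma,\tfrac t\gamma,\tfrac r\gamma\big),$$
which is symmetric in $Z$ by Theorem 1. The left side is a polynomial in $\gamma$, so $\gamma$ may be specialized to any element of $F$, including $0$, and symmetry persists. Applied to all $n\le N_0$, this is the "if" part.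

**Step 2: necessity, reduced to one polynomial.** Suppose $EC_n^c$ is symmetric for all $n\le N_0$. For $N_0=2$ there is nothing to prove. Let $3\le n\le N_0$ and assume inductively $c_i=ic_1$ for $i\le n-2$; for $n=3$ this is trivially true. The aim is $c_{n-1}=(n-1)c_1$. Let $c'$ agree with $c$ except that $c'_{n-1}=(n-1)c_1$. By Step 1, $EC_n^{c'}$ is symmetric. Only the one-block partition involves $c_{n-1}$, through the last factor $i=n-1$ of each product, and there the prefactors $n!$ and $\frac1{n!}$ cancel. So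
$$EC_n^c-EC_n^{c'}=\big((n-1)c_1-c_{n-1}\big)\big(-nq+t(z_1+\dots+z_n)\big)\,Q,$$
$$Q=\sum_{(p_2,\dots,p_n)}\ \prod_{i=1}^{n-2}\Big(r\big(z_1+z_{p_2}+\dots+z_{p_i}-i\,z_{p_{i+1}}\big)-ic_1\Big),$$
summed over all permutations of $\{2,\dots,n\}$. Suppose $c_{n-1}\ne(n-1)c_1$. The left side is symmetric, and so is the nonzero factor $-nq+t(z_1+\dots+z_n)$. Since we are in an integral domain, $Q$ would be symmetric.

**Step 3: $Q$ is not symmetric.** To see this, compare two coefficients in the part of $Q$ of degree $n-2$ in $r$, which is $\sum\prod_{i=1}^{n-2}(z_1+z_{p_2}+\dots+z_{p_i}-iz_{p_{i+1}})$.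

- The variable $z_1$ has coefficient $1$ in every factor. So $z_1^{n-2}$ has coefficient $(n-1)!$, the number of permutations.
- The factor $i=1$ is $z_1-z_{p_2}$, which contains $z_2$ only if $p_2=2$. In that case $z_2$ has coefficient $-1$ in this factor and $+1$ in each factor with $i\ge2$. There are $(n-2)!$ such permutations, so $z_2^{n-2}$ has coefficient $-(n-2)!$.

The two coefficients differ by $(n-1)!+(n-2)!=n\,(n-2)!$, which is nonzero in characteristic $0$. So $Q$ is not symmetric, a contradiction. Hence $c_{n-1}=(n-1)c_1$, which completes the induction on $n$ and the proof of the equivalence for $N_0$. The last sentence of Theorem 3 follows by letting $N_0$ run over all integers $\ge2$. $\blacksquare$
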